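# Gödel S4 and exponential time

## 1. Polynomial space as a first guess

We look at modal formulas whose truth values are real numbers between $0$ and $1$, over reflexive and transitive accessibility relations. How hard is it to decide whether a given formula always takes the value $1$? The question is left open in Philippe Balbiani, Martín Diéguez, David Fernández-Duque and Brett McLean, "Constructive S4 modal logics with the finite birelational frame property", arXiv:2403.00201 (2024).

The first guess is "PSPACE-complete". Classical $\mathsf{S4}$, the two-valued relative, is PSPACE-complete. Validity in Gödel linear temporal logic, which is defined by similar frame conditions, is also PSPACE-complete. The starting upper bound is weaker: a finite frame property for an equivalent birelational semantics, with models of exponential size, puts falsifiability in NEXPTIME.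

**Definition (the logics).** Formulas are built from variables, $\bot,\wedge,\vee,\to,\Box,\Diamond$, and $\neg\varphi$ is $\varphi\to\bot$. The logic $\mathsf{IS4}$ (in the sense of Fischer Servi, Plotkin–Stirling and Simpson) has the rules modus ponens, necessitation and substitution, and these axioms:

- all intuitionistic propositional tautologies;
- $\Box(p\to q)\to(\Box p\to\Box q)$ and $\Box(p\to q)\to(\Diamond p\to\Diamond q)$;
- $\neg\Diamond\bot$ and $\Diamond(p\vee q)\to\Diamond p\vee\Diamond q$;
- $(\Diamond p\to\Box q)\to\Box(p\to q)$;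
- $\Box p\to p$, $\;p\to\Diamond p$, $\;\Box p\to\Box\Box p$, $\;\Diamond\Diamond p\to\Diamond p$.

$\mathsf{GS4}$ is $\mathsf{IS4}$ plus the Gödel–Dummett axiom $(p\to q)\vee(q\to p)$.

**Definition (real-valued semantics).** A model is $(W,R,V)$ with $W\ne\emptyset$, $R:W\times W\to[0,1]$ and values $V(p,w)\in[0,1]$, where $R$ is reflexive, $R(w,w)=1$, and transitive, $\min(R(w,v),R(v,u))\le R(w,u)$. Write $\varphi(w)$ for the value of $\varphi$ at $w$. Then $\bot$ has value $0$, $\wedge$ is $\min$, $\vee$ is $\max$, and $\to$ is interpreted by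
$$(a\Rightarrow b)=\begin{cases}1&\text{if }a\le b,\\ b&\text{if }a>b.\end{cases}$$
Finally
$$\Box\varphi(w)=\inf_v\,(R(w,v)\Rightarrow\varphi(v)),\qquad \Diamond\varphi(w)=\sup_v\,\min(R(w,v),\varphi(v)).$$
A formula is valid if it has value $1$ at every world of every model. A model is crisp if $R$ takes only the values $0$ and $1$. $\mathsf{GS4}^{\mathsf c}$ is the set of formulas valid in all crisp models.

It is known, and we use without proof, that $\mathsf{GS4}$ is exactly the set of formulas valid in all models. From here on we work only with values. We say "fuzzy" for models that need not be crisp. Clearly $\mathsf{GS4}\subseteq\mathsf{GS4}^{\mathsf c}$.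

### Formulas that only see 0 and 1

The easiest test of the guess is to force all values to be classical.

**Lemma 1.** Let $\alpha$ be a classical modal formula in $\neg,\wedge,\Box$, and let $\alpha^\circ$ be obtained by replacing every variable $p$ by $\neg p$. Then $\alpha$ is $\mathsf{S4}$-valid iff $\alpha^\circ\in\mathsf{GS4}$ iff $\alpha^\circ\in\mathsf{GS4}^{\mathsf c}$.

*Proof.* In any model $\neg p(w)=(p(w)\Rightarrow0)\in\{0,1\}$, and $\neg,\wedge$ preserve $\{0,1\}$, where they act classically. If $\psi$ has values in $\{0,1\}$, then $R(w,v)\Rightarrow\psi(v)$ is $0$ when $R(w,v)>0$ and $\psi(v)=0$, and is $1$ otherwise. So $\Box\psi(w)=1$ iff $\psi(v)=1$ for all $v$ with $R(w,v)>0$, and $\Box\psi(w)=0$ otherwise. The relation $R>0$ is reflexive, and it is transitive because a minimum of two positive numbers is positive. Hence $\alpha^\circ$ takes at $w$ the classical value of $\alpha$ at $w$ in the $\mathsf{S4}$-model on the preorder $R>0$ in which $p$ is true where $\neg p(w)=1$. So an $\mathsf{S4}$-valid $\alpha$ gives a valid $\alpha^\circ$. Conversely, a classical countermodel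 on a preorder becomes a crisp countermodel if we set $V(p,w)=0$ where $p$ is true and $V(p,w)=1$ where $p$ is false. $\square$

Classical $\mathsf{S4}$ is PSPACE-hard (Ladner 1977), so both our logics are PSPACE-hard, already on $\Diamond$-free formulas. The guess survives this test as a lower bound.

### Two small formulas by hand

**Example 1 (fuzzy and crisp differ).** Consider $\Box(p\vee q)\to(\Box p\vee\Diamond q)$. In a crisp model put $a=\Box(p\vee q)(w)$; every accessible $v$ has $\max(p(v),q(v))\ge a$. If some accessible $v$ has $q(v)\ge a$, then $\Diamond q(w)\ge a$. Otherwise all accessible $v$ have $p(v)\ge a$, so $\Box p(w)\ge a$. The formula is in $\mathsf{GS4}^{\mathsf c}$. Now take two worlds with $R(w,v)=\frac12$, $R(v,w)=0$, $p(w)=1$, $q(w)=0$, $p(v)=0$, $q(v)=1$. Then $\Box(p\vee q)(w)=1$, while $\Box p(w)\le(\frac12\Rightarrow0)=0$ and $\Diamond q(w)=\max(0,\min(\frac12,1))=\frac12$. The formula has value $\frac12$ at $w$, so it is not in $\mathsf{GS4}$.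

**Example 2 (finite models are not enough).** Consider $\Box\neg\neg p\to\neg\neg\Box p$. Note that $\neg\neg x$ is $1$ if $x>0$ and $0$ if $x=0$. In a finite model, if $\Box\neg\neg p(w)=1$, then $p(v)>0$ whenever $R(w,v)>0$; so each of the finitely many numbers $R(w,v)\Rightarrow p(v)$ is positive, and so is their minimum $\Box p(w)$. Since $\Box\neg\neg p(w)\in\{0,1\}$ by the proof of Lemma 1, the formula holds in all finite models. But let $w$ see itself and worlds $v_1,v_2,\dots$ crisply, each $v_k$ seeing only itself, with $p(w)=1$ and $p(v_k)=\frac1k$. Then $\Box\neg\neg p(w)=1$ and $\Box p(w)=0$, so the formula has value $0$ at $w$.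

So a decision procedure cannot search for finite real-valued models. It must work with the order pattern of the values at a world. This can be done, and for $\Diamond$-free formulas it even confirms the guess. For the full language the guess is wrong, unless PSPACE equals EXPTIME.

## 2. EXPTIME-completeness: the statements

**Main result.** Validity in $\mathsf{GS4}$ and validity in $\mathsf{GS4}^{\mathsf c}$ are both EXPTIME-complete.

**Theorem 1.** Validity (equivalently falsifiability) for $\mathsf{GS4}$ and for $\mathsf{GS4}^{\mathsf c}$ is decidable in deterministic time $2^{O(n\log n)}$.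

**Theorem 2.** There is a polynomial-time map from an EXPTIME-complete problem to formulas $\Phi$ such that, for yes-instances, $\Phi$ is falsified in a crisp model, and for no-instances, $\Phi\in\mathsf{GS4}$. Hence every set $L$ of formulas with $\mathsf{GS4}\subseteq L\subseteq\mathsf{GS4}^{\mathsf c}$ is EXPTIME-hard. The formulas $\Phi$ contain no $\bot$ and exactly one $\Box$, and $\Diamond$ is applied only to variables.

**Theorem 3.**

- (a) The $\Box$-free fragment of $\mathsf{GS4}^{\mathsf c}$ is EXPTIME-complete.
- (b) On $\Diamond$-free formulas $\mathsf{GS4}$ and $\mathsf{GS4}^{\mathsf c}$ coincide, and this common fragment is PSPACE-complete.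
- (c) The logics of all transitive (not necessarily reflexive) $[0,1]$-valued models, and of all crisp transitive models, are EXPTIME-complete.

The complexity of the $\Box$-free fragment of $\mathsf{GS4}$ is not determined here; it is in EXPTIME by Theorem 1.

Besides Ladner's theorem, used in 3(b), we use two facts about alternating machines, $\text{APSPACE}=\text{EXPTIME}$ and $\text{APTIME}=\text{PSPACE}$ (Chandra–Kozen–Stockmeyer 1981). Recall that each non-accepting configuration of an alternating machine is existential or universal. The accepted configurations form the least set that contains the accepting ones, every existential one with some successor in the set, and every universal one with all successors in the set.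

## 3. Inheritance along $R$, and automorphisms of $[0,1]$

Two tools are used everywhere. The first is residuation, immediate from the definition:
$$c\le(a\Rightarrow b)\quad\text{iff}\quad\min(c,a)\le b. \tag{1}$$

**Lemma 2 (inheritance).** In every model with transitive $R$ (reflexivity is not used):

1. $\min(R(w,v),\Box\psi(w))\le\min(\Box\psi(v),\psi(v))$;
2. $\min(R(w,v),\max(\Diamond\psi(v),\psi(v)))\le\Diamond\psi(w)$.

*Proof.* (1) From $\Box\psi(w)\le(R(w,v)\Rightarrow\psi(v))$ and (1) we get the bound by $\psi(v)$. For any $u$,
$$\min(\Box\psi(w),R(w,v),R(v,u))\le\min(\Box\psi(w),R(w,u))\le\psi(u),$$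
so $\min(\Box\psi(w),R(w,v))\le(R(v,u)\Rightarrow\psi(u))$ by (1). Take the infimum over $u$.

(2) $\min(R(w,v),\psi(v))\le\Diamond\psi(w)$ by definition. For any $u$, $\min(R(w,v),R(v,u),\psi(u))\le\min(R(w,u),\psi(u))\le\Diamond\psi(w)$. Take the supremum over $u$; it passes through $\min$ with a constant. $\square$

So, as far as $R(w,v)$ allows, lower bounds on $\Box\psi$ travel forward, and so do upper bounds on $\Diamond\psi$: if $\Diamond\psi(w)<R(w,v)$, then $\Diamond\psi(v)\le\Diamond\psi(w)$.

The second tool: an *automorphism* is an increasing bijection $h$ of $[0,1]$. It fixes $0$ and $1$ and commutes with $\min,\max,\Rightarrow$. Any order isomorphism between finite subsets of $[0,1]$ that contain $0$ and $1$ extends to an automorphism, by linear interpolation. So at a single world only the order of the values matters.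

## 4. Type elimination in time $2^{O(n\log n)}$

This section proves Theorem 1. Fix $\varphi_0$, let $\Sigma$ be its set of subformulas together with $\bot$ and $\top:=\bot\to\bot$, and let $n=|\Sigma|$, which is at most the length of $\varphi_0$ plus $2$.

**Definition (local valuation, canonical type).** A *local valuation* is a map $t:\Sigma\to[0,1]$ with $t(\bot)=0$ that commutes with $\wedge,\vee,\to$ and satisfies
$$\text{(T)}\qquad t(\Box\psi)\le t(\psi)\ \ (\Box\psi\in\Sigma),\qquad t(\psi)\le t(\Diamond\psi)\ \ (\Diamond\psi\in\Sigma).$$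
The finite set $t(\Sigma)$ contains $0$ and $1$. For $a\in t(\Sigma)$ let $a^+$ (if $a<1$) and $a^-$ (if $a>0$) be the neighbors of $a$ in $t(\Sigma)$. If $t(\Sigma)=\{v_0<\dots<v_m\}$, then $\mathrm{can}(t)$ replaces $v_i$ by $i/m$. Valuations of the form $\mathrm{can}(t)$ are *canonical types*.

We have $\mathrm{can}(t)=\mathrm{can}(t')$ iff $t'=h\circ t$ for an automorphism $h$. There are $2^{O(n\log n)}$ canonical types, since $m\le n-1$ and each of $n$ formulas gets one of at most $n$ values.

**Definition (link, witness).** A *link* is a triple $(t,r,t')$ with $t,t'$ local valuations and $r\in[0,1]$ (in the crisp case $r=1$) such that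

- (L1) $\min(r,t(\Box\psi))\le\min(t'(\Box\psi),t'(\psi))$ for all $\Box\psi\in\Sigma$;
- (L2) $\min(r,\max(t'(\Diamond\psi),t'(\psi)))\le t(\Diamond\psi)$ for all $\Diamond\psi\in\Sigma$.

It is a *witness for $\Box\psi$*, where $t(\Box\psi)<1$, if $t'(\psi)<r$ and $t'(\psi)<t(\Box\psi)^+$. It is a *witness for $\Diamond\psi$*, where $t(\Diamond\psi)>0$, if $\min(r,t'(\psi))>t(\Diamond\psi)^-$.

In the first case (L1) gives $\min(r,t(\Box\psi))\le t'(\psi)<r$, so $t'(\psi)\ge t(\Box\psi)$. In the second case (L2) gives $\min(r,t'(\psi))\le t(\Diamond\psi)$. All these notions are invariant under applying one automorphism to the whole triple.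

**Example 3.** Let $\Sigma=\{\bot,\top,p,\Diamond p\}$, $t(p)=0.2$, $t(\Diamond p)=0.9$. Then $t(\Sigma)=\{0,0.2,0.9,1\}$, and $\mathrm{can}(t)$ has values $\frac13$ at $p$ and $\frac23$ at $\Diamond p$. Let $t'(p)=t'(\Diamond p)=0.5$ and $r=1$. Then (L2) reads $0.5\le0.9$, and $0.5>0.9^-=0.2$, so $(t,1,t')$ is a witness for $\Diamond p$. It does not attain $0.9$, but an automorphism fixing $0.2$ and $0.9$ can move $0.5$ as close to $0.9$ as we like, and this suffices because $\Diamond$ is a supremum.

**Algorithm.** Let $K=2n$ and $Q=\{0,\frac1K,\dots,1\}$. Let $S_0$ be the set of all canonical types. Let $S_{i+1}$ be the set of those $s\in S_i$ such that for every $\Box\psi\in\Sigma$ with $s(\Box\psi)<1$ and every $\Diamond\psi\in\Sigma$ with $s(\Diamond\psi)>0$ there is a witness $(t,r,t')$ for it with all values in $Q$, $\mathrm{can}(t)=s$ and $\mathrm{can}(t')\in S_i$. Stop when $S_{i+1}=S_i=:S$. Answer "falsifiable" iff some $s\in S$ has $s(\varphi_0)<1$.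

There are $2^{O(n\log n)}$ types, triples over $Q$ and rounds, and each check is polynomial, so the time is $2^{O(n\log n)}$. In the crisp case only $r=1$ is allowed.

**Step 1 (types of real worlds survive).** *This step shows that falsifiable formulas are reported as falsifiable.* Given a model (crisp in the crisp case), put $t_w(\psi)=\psi(w)$ for $\psi\in\Sigma$. This is a local valuation; (T) holds by reflexivity. We show $\mathrm{can}(t_w)\in S_i$ for all worlds $w$, by induction on $i$. The case $i=0$ is clear. By Lemma 2, $(t_w,R(w,v),t_v)$ satisfies (L1) and (L2) for all $w,v$.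

If $\Box\psi(w)<1$, the infimum defining it is smaller than $\Box\psi(w)^+\le1$, so there is $v$ with $(R(w,v)\Rightarrow\psi(v))<\Box\psi(w)^+\le1$. This value is not $1$, so $R(w,v)>\psi(v)$ and the value is $\psi(v)<\Box\psi(w)^+$: a witness. If $\Diamond\psi(w)>0$, there is $v$ with $\min(R(w,v),\psi(v))>\Diamond\psi(w)^-$: a witness. In the crisp case $R(w,v)>0$ in both situations, so $R(w,v)=1$.

The triple has at most $2(n-2)+1\le K-1$ values in $(0,1)$, because $\bot$ and $\top$ have values $0$ and $1$. So some automorphism moves all its values into $Q$. The canonical types do not change, and $\mathrm{can}(t_v)\in S_i$ by the induction hypothesis. Hence $\mathrm{can}(t_w)\in S_{i+1}$. If $\varphi_0(w)<1$, the algorithm answers "falsifiable".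

**Step 2 (a tree of local valuations is a model).** *We isolate the truth lemma, because it will be used three times.*

**Lemma 3 (tree lemma).** Let a rooted tree be given in which each node $w$ carries a local valuation $t_w$, and the edge into each non-root node $v$ carries $r_v\in[0,1]$, such that $(t_w,r_v,t_v)$ satisfies (L1) and (L2) for every edge from $w$ to $v$. Suppose that for every node $w$ and $\varepsilon>0$:

- if $\Box\psi\in\Sigma$ and $t_w(\Box\psi)<1$, some child $v$ has $t_v(\psi)<r_v$ and $t_v(\psi)<t_w(\Box\psi)+\varepsilon$;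
- if $\Diamond\psi\in\Sigma$ and $t_w(\Diamond\psi)>0$, some child $v$ has $\min(r_v,t_v(\psi))>t_w(\Diamond\psi)-\varepsilon$.

Let $R(w,w)=1$, let $R(w,v)$ be the minimum of the edge values on the path from $w$ to $v$ if $v$ is a proper descendant of $w$, let $R(w,v)=0$ otherwise, and let $V(p,w)=t_w(p)$ for $p\in\Sigma$, arbitrary for other variables. Then $(W,R,V)$ is a model, crisp if all $r_v=1$, and $\psi(w)=t_w(\psi)$ for all nodes $w$ and $\psi\in\Sigma$.

*Proof.* $R$ is reflexive. It is transitive: if $R(w,v)$ and $R(v,u)$ are both positive, then $u$ is $w$ or a descendant of $w$, and the path minimum from $w$ to $u$ is $\min(R(w,v),R(v,u))$, or else $w=u$ and $R(w,u)=1$. The truth claim is by induction on $\psi$; variables and connectives are clear.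

*The case $\Box\psi$.* Let $w=w_0,w_1,\dots,w_l=v$ be a path, $l\ge1$. By (L1), $\min(r_{w_{j+1}},t_{w_j}(\Box\psi))\le t_{w_{j+1}}(\Box\psi)$ for each $j$, and in the last edge the bound also holds with $t_v(\psi)$ on the right. Chaining these, $\min(R(w,v),t_w(\Box\psi))\le t_v(\psi)$. For $v=w$ use (T). By (1) and the induction hypothesis, $t_w(\Box\psi)\le\inf_v(R(w,v)\Rightarrow\psi(v))=\Box\psi(w)$. If $t_w(\Box\psi)=1$ we are done. Otherwise, for each $\varepsilon$ the given child satisfies $(R(w,v)\Rightarrow\psi(v))=t_v(\psi)<t_w(\Box\psi)+\varepsilon$, so equality holds.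

*The case $\Diamond\psi$.* On the same path, (L2) for the last edge gives $\min(r_v,t_v(\psi))\le t_{w_{l-1}}(\Diamond\psi)$, and for the earlier edges $\min(r_{w_{j+1}},t_{w_{j+1}}(\Diamond\psi))\le t_{w_j}(\Diamond\psi)$. Chaining, $\min(R(w,v),t_v(\psi))\le t_w(\Diamond\psi)$; for $v=w$ use (T). So $\Diamond\psi(w)\le t_w(\Diamond\psi)$. The given children show $\Diamond\psi(w)\ge t_w(\Diamond\psi)-\varepsilon$ for all $\varepsilon>0$ if $t_w(\Diamond\psi)>0$. $\square$

**Step 3 (unfolding the surviving types).** *This step builds a countermodel from the answer "falsifiable".* Let $s\in S$ with $s(\varphi_0)<1$. Build a tree whose nodes $w$ carry local valuations with $\mathrm{can}(t_w)\in S$; the root carries $s$. For each $k\ge1$, each $\Box\psi\in\Sigma$ with $t_w(\Box\psi)<1$ and each $\Diamond\psi\in\Sigma$ with $t_w(\Diamond\psi)>0$, we want a child as in Lemma 3 with $\varepsilon=\frac1k$.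

Since $\mathrm{can}(t_w)\in S$, there is a witness $(t,r,t')$ with $\mathrm{can}(t)=\mathrm{can}(t_w)$ and $\mathrm{can}(t')\in S$. Apply an automorphism $h$ with $h\circ t=t_w$. For $\Box\psi$, the number $h(t'(\psi))$ is either equal to $t_w(\Box\psi)$, or strictly between the adjacent values $t_w(\Box\psi)$ and $t_w(\Box\psi)^+$ of $t_w$. In the latter case apply a further automorphism that fixes all values of $t_w$ and moves $h(t'(\psi))$ below $t_w(\Box\psi)+\frac1k$. For $\Diamond\psi$, the number $\min(h(r),h(t'(\psi)))$ is either equal to $t_w(\Diamond\psi)$ or strictly between $t_w(\Diamond\psi)^-$ and $t_w(\Diamond\psi)$; in the latter case move it above $t_w(\Diamond\psi)-\frac1k$ in the same way. The images of $r$ and $t'$ are the edge value and the local valuation of the new child $v$. The triple is still a witness, $\mathrm{can}(t_v)=\mathrm{can}(t')\in S$, and $r=1$ is preserved in the crisp case.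

Lemma 3 now gives a model (crisp in the crisp case) in which $\varphi_0$ has value $s(\varphi_0)<1$ at the root. This proves Theorem 1. $\blacksquare$

## 5. Without $\Diamond$: collapsing above a threshold

For $\Diamond$-free formulas we can test the PSPACE guess thoroughly, and it holds. This section proves Theorem 3(b). Let $\varphi_0$ be $\Diamond$-free, $\Sigma$ as in Section 4, and $B=\{\chi:\Box\chi\in\Sigma\}$.

The idea is that after one step through a $\Box$-witness a child need remember about each $\Box\chi$ only whether it was positive and whether it was above the critical value. Everything above the critical value can be pushed to $1$.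

**Definition (requirements).** For a local valuation $t$ let
$$P_t=\{\chi\in B:t(\Box\chi)>0\},\quad T_t=\{\chi\in B:t(\Box\chi)=1\},\quad D^\psi_t=\{\chi\in B:t(\Box\chi)>t(\Box\psi)\}.$$
A *requirement* is a triple $(\psi,P,D)$ with $\psi\in B$ and $P,D\subseteq B$. It is *met* by $t'$ if $t'(\psi)<1$, every value of $t'$ is $\le t'(\psi)$ or equal to $1$, $P\subseteq P_{t'}$ and $D\subseteq T_{t'}$. The requirements *generated* by $t$ are $(\psi,P_t,D^\psi_t)$ for $\psi\in B\setminus T_t$. A set $S$ of canonical types is *closed* if every requirement generated by a member is met by a member.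

All these notions depend only on canonical types.

**Example 4.** Take $\varphi_0=\Box\neg\neg p\to\neg\neg\Box p$ from Example 2, so $B=\{p,\neg\neg p\}$. Let $s$ have $p=\frac12$, $\neg p=0$, $\neg\neg p=1$, $\Box p=0$, $\Box\neg\neg p=1$, $\neg\Box p=1$, $\neg\neg\Box p=0$, $\varphi_0=0$. Here $T_s=P_s=\{\neg\neg p\}$, and the only generated requirement is $(p,\{\neg\neg p\},\{\neg\neg p\})$. It is met by $s$ itself: $s(p)=\frac12<1$, and all values are $0,\frac12$ or $1$. So $\{s\}$ is closed: one type describes an infinite countermodel.

**Lemma 4.** For $\Diamond$-free $\varphi_0$ the following are equivalent: (1) $\varphi_0$ is falsifiable in a $\mathsf{GS4}$ model; (2) some closed $S$ contains $s$ with $s(\varphi_0)<1$; (3) $\varphi_0$ is falsifiable in a crisp model.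

*Proof.* (3)⇒(1) is trivial.

**(1)⇒(2).** *We show that the set of all types that occur in models is closed, by collapsing a model above a threshold.* Let $S$ be the set of all $\mathrm{can}(t_w)$, over all worlds of all models. It contains a type with $\varphi_0<1$ by (1). Let $w$ be a world of $(W,R,V)$ with $d:=\Box\psi(w)<1$. As in Step 1, pick $v$ with $r:=R(w,v)>\psi(v)$ and $\psi(v)<d^+$, with $d^+$ taken in $t_w(\Sigma)$. Let
$$\ell=\min(r,\psi(v)^+)>\psi(v),\qquad h(x)=x\ (x<\ell),\qquad h(x)=1\ (x\ge\ell),$$
with $\psi(v)^+$ taken in $t_v(\Sigma)$.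

The map $h$ is monotone, so it commutes with $\min$ and $\max$; $h(0)=0$ since $\ell>0$, and $h(1)=1$. It commutes with $\Rightarrow$: if $x\le z$, both sides are $1$; if $x>z\ge\ell$, both sides are $1$; if $x>z$ and $z<\ell$, then $h(x)>z=h(z)$ and both sides are $z$. It commutes with arbitrary infima: if $\inf A\ge\ell$, all images are $1$; if $\inf A<\ell$, then $\inf h(A)=\inf(A\cap[0,\ell))=\inf A$. Hence $(W,h\circ R,h\circ V)$ is again a model, reflexive and transitive because $h(1)=1$ and $h$ commutes with $\min$ and is monotone. In it every $\Diamond$-free formula has $h$ of its old value.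

Let $t'=h\circ t_v$, so $\mathrm{can}(t')\in S$. We check that $t'$ meets $(\psi,P_{t_w},D^\psi_{t_w})$. First, $t'(\psi)=\psi(v)<1$ since $\psi(v)<\ell$, and every larger value of $t_v$ is $\ge\psi(v)^+\ge\ell$, hence becomes $1$. Next, if $\Box\chi(w)>0$, then $\Box\chi(v)\ge\min(r,\Box\chi(w))>0$ by Lemma 2, and $h$ keeps positive numbers positive; so $\chi\in P_{t'}$. Finally, if $\Box\chi(w)>d$, then $\Box\chi(w)\ge d^+>\psi(v)$, so $\Box\chi(v)\ge\min(r,\Box\chi(w))>\psi(v)$. Therefore $\Box\chi(v)\ge\psi(v)^+\ge\ell$, and $\chi\in T_{t'}$.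

**(2)⇒(3).** *We unfold $S$ into a crisp tree and apply Lemma 3.* All edge values are $1$, the root carries $s$, and all nodes have canonical types in $S$. For a node $w$, $\psi\in B$ with $d:=t_w(\Box\psi)<1$, and $k\ge1$, choose $t'\in S$ meeting $(\psi,P_{t_w},D^\psi_{t_w})$ and add a child $v$ as follows.

If $t'(\psi)>0$, put $t_v=h\circ t'$, where $h$ is an automorphism mapping all values of $t'$ in $(0,1)$ into the interval $(d,\min(d^+,d+\frac1k))$. If $t'(\psi)=0$, put $t_v=t'$. In this second case all values of $t'$ are $0$ or $1$, and $t'(\Box\psi)=0$ by (T), so $\psi\notin P_{t'}\supseteq P_{t_w}$ and $d=0$. In both cases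
$$d\le t_v(\psi)<\min(d^+,d+\tfrac1k),$$
and in particular $t_v(\psi)<1=r_v$.

For (L1) with $r=1$ we check $t_w(\Box\chi)\le t_v(\Box\chi)$; then (T) gives $t_v(\Box\chi)\le t_v(\chi)$. If $t_w(\Box\chi)=0$ there is nothing to do. If $t_w(\Box\chi)>d$, then $\chi\in D^\psi_{t_w}\subseteq T_{t'}$, so $t_v(\Box\chi)=1$. If $0<t_w(\Box\chi)\le d$, then $d>0$, so $t'(\psi)>0$; moreover $\chi\in P_{t_w}\subseteq P_{t'}$, so $t'(\Box\chi)$ is positive and its image is in $(d,1]$. Hence $t_v(\Box\chi)>d\ge t_w(\Box\chi)$. There are no $\Diamond$-formulas in $\Sigma$, so (L2) is empty. Lemma 3 gives a crisp model falsifying $\varphi_0$ at the root. $\square$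

So $\mathsf{GS4}$ and $\mathsf{GS4}^{\mathsf c}$ have the same $\Diamond$-free theorems.

**Polynomial space upper bound.** *We test condition (2) of Lemma 4 by an alternating procedure with short branches.* Existentially guess a canonical type $t_0$ with $t_0(\varphi_0)<1$. At stage $i$ with current type $t_i$: if $T_{t_i}=B$, accept; otherwise universally choose $\psi_i\in B\setminus T_{t_i}$. If the requirement $(\psi_i,P_{t_i},D^{\psi_i}_{t_i})$ occurred earlier on this branch, accept. Otherwise existentially guess a canonical type $t_{i+1}$ meeting it, and continue; reject if the guess does not meet it.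

*Length.* Write $(\psi_i,P_i,D_i)$ for the requirements on a branch. Then $P_i\subseteq P_{t_{i+1}}=P_{i+1}$. Also $D_i\subseteq T_{t_{i+1}}\subseteq D_{i+1}$, because $t_{i+1}(\Box\psi_{i+1})<1$, so every $\chi$ with $t_{i+1}(\Box\chi)=1$ lies in $D_{i+1}$. So the pair $(P_i,D_i)$ only grows and changes at most $2|B|$ times. A branch has at most $|B|(2|B|+1)$ distinct requirements, and a repetition occurs within $|B|(2|B|+1)+1$ stages. Types are written in polynomially many bits, so this is alternating polynomial time, that is, PSPACE.

*Correctness.* If a closed $S$ as in (2) exists, start with $s$ and always guess from $S$; every branch accepts. Conversely, suppose the procedure accepts, and let $S$ be the set of types in an accepting strategy tree. Take a type $t_i$ occurring there and $\psi\in B\setminus T_{t_i}$. The requirement for $\psi$ is met by the type guessed next, or it is a repetition and was met by the type guessed at its earlier occurrence. So $S$ is closed, and it contains $t_0$.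

Hence falsifiability, and so validity, is in PSPACE on the $\Diamond$-free fragment. Hardness is Lemma 1 with Ladner's theorem, since $\alpha^\circ$ is $\Diamond$-free. This proves Theorem 3(b). $\blacksquare$

## 6. Suprema break the collapse, and a clock that never stops

The natural next move is to extend Section 5 to $\Diamond$. The exact point where this stops is the map $h$: it commutes with infima but not with suprema. Take $\ell=\frac12$, let $w$ see crisply itself and $v_1,v_2,\dots$ (each $v_k$ seeing only itself), with $p(w)=0$ and $p(v_k)=\frac12-\frac1{k+1}$. Then $\Diamond p(w)=\frac12$ and $h(\Diamond p(w))=1$, but in the collapsed model all values of $p$ are unchanged and $\Diamond p(w)$ is still $\frac12$.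

One might hope for a cleverer map. But the polynomial bound in Section 5 came from data $(P,D)$ that only grow along a branch. With $\Diamond$ we can write a formula all of whose countermodels go through infinitely many fresh levels. For this we need to compare values below a threshold, and we need a strict comparison:
$$A\prec B\;:=\;(A\to B)\wedge((B\to A)\to A).$$

**Lemma 5 (thresholds).** For values $A,B\in[0,1]$ and $\lambda\in(0,1]$:

- (i) $\min(A,A\Rightarrow B)\le B$.
- (ii) If $A<\lambda$ or $B<\lambda$, then $(A\Rightarrow B)\ge\lambda$ iff $A\le B$.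
- (iii) $(A\prec B)$ is $1$ if $A<B$, and is $B$ otherwise. So if $B<\lambda$, then $(A\prec B)\ge\lambda$ iff $A<B$.

*Proof.* (i) is (1) with $c=(A\Rightarrow B)$. (ii) If $A\le B$, the value is $1$. If $A>B$, the value is $B$, and $B<\lambda$ in either case. (iii) If $A<B$, then $(A\Rightarrow B)=1$ and $(B\Rightarrow A)\Rightarrow A$ is $A\Rightarrow A$, which is $1$. If $A\ge B$, then $(B\Rightarrow A)=1$, so the second conjunct is $1\Rightarrow A$, which is $A$. For $A>B$ the first conjunct is $B$, and the minimum is $B$; for $A=B$ the first conjunct is $1$, and the minimum is $A=B$. The last sentence follows. $\square$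

**Example 5 (the clock).** Use variables $q_0,q_1,g_0,g_1$ and let
$$\Omega=\bigwedge_{i\in\{0,1\}}\Big(q_i\to\big((\Diamond q_{1-i}\to\Diamond g_i)\wedge(\Diamond g_{1-i}\prec\Diamond q_{1-i})\big)\Big),\qquad \Psi=(\Box\Omega\wedge q_0)\to\Diamond g_0 .$$
Suppose $\Psi(w)<1$. Put $\lambda=\min(\Box\Omega(w),q_0(w))$, which is $>\Diamond g_0(w)$. Consider the condition on a world $v$, an index $i$ and a threshold $\lambda>0$:
$$\Box\Omega(v)\ge\lambda,\qquad q_i(v)\ge\lambda,\qquad \Diamond g_i(v)<\lambda. \tag{2}$$
It holds at $w$ with $i=0$. We claim that (2) for $(v,i,\lambda)$ gives $u$ and $\lambda'<\lambda$ with (2) for $(u,1-i,\lambda')$.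

By reflexivity $\Omega(v)\ge\lambda$, and by Lemma 5(i) both conjuncts behind $q_i$ have value $\ge\lambda$ at $v$. Let $e=\Diamond q_{1-i}(v)$. The first conjunct and $\Diamond g_i(v)<\lambda$ give $e\le\Diamond g_i(v)<\lambda$ by Lemma 5(ii). The second gives $\Diamond g_{1-i}(v)<e$ by Lemma 5(iii). As $e$ is a supremum, there is $u$ with $\lambda':=\min(R(v,u),q_{1-i}(u))>\Diamond g_{1-i}(v)$, and $\lambda'\le e<\lambda$. Then $q_{1-i}(u)\ge\lambda'$, and $\Box\Omega(u)\ge\min(R(v,u),\Box\Omega(v))\ge\lambda'$ by Lemma 2. Also $\min(R(v,u),\Diamond g_{1-i}(u))\le\Diamond g_{1-i}(v)<\lambda'\le R(v,u)$, so $\Diamond g_{1-i}(u)<\lambda'$. This is (2) for $(u,1-i,\lambda')$.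

So every countermodel contains thresholds $\lambda_0>\lambda_1>\lambda_2>\cdots$. A countermodel exists, and it is crisp: on $\mathbb N$ with $R(d,e)=1$ iff $d\le e$, put $q_i(d)=2^{-d-1}$ and $g_i(d)=2^{-d-2}$ for $i=d\bmod2$, and $0$ for the other index. At $d$ we have $\Diamond q_{1-i}=2^{-d-2}=\Diamond g_i$ and $\Diamond g_{1-i}=2^{-d-3}$, so $\Omega=1$ everywhere, and $\Psi(0)=(\frac12\Rightarrow\frac14)=\frac14$.

Two points are worth noting. The parity index is needed: by reflexivity $\Diamond q_i(v)\ge q_i(v)\ge\lambda$, so with a single $q$ the next level could not drop below $\lambda$. And the mechanism is the forward inheritance of upper bounds on $\Diamond$: the guard $g_i$ keeps the next level below $\lambda$, and the strict $\prec$ sets up the next guard.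

The values below the current threshold act as unused memory, made available again at every step, although the frame is reflexive and transitive. We now let this clock branch, and let it carry $N$ bits.

## 7. A tree problem complete for EXPTIME

**TREE.** *Input:* $N$, $a\in\{0,1\}^N$, and a Boolean formula $T(x,x^0,x^1)$ in three $N$-tuples of variables. *Question:* is there $c:\{0,1\}^*\to\{0,1\}^N$ with $c(\varepsilon)=a$ and $T(c(\sigma),c(\sigma0),c(\sigma1))$ true for all $\sigma$?

For instance, let $N=1$ and $a=0$. If $T$ says $x^0\ne x$ and $x^1\ne x$, the answer is yes: let $c(\sigma)$ be the parity of the length of $\sigma$. If $T$ says $x=0$ and $x^0=1$, the answer is no: $T$ at $\varepsilon$ forces $c(0)=1$, and $T$ at the node $0$ forces $c(0)=0$.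

**Lemma 6.** TREE is EXPTIME-complete.

*Proof.* *Membership.* Start from $X=\{0,1\}^N$ and repeatedly delete every $c\in X$ with no $c^0,c^1\in X$ such that $T(c,c^0,c^1)$. This takes exponential time. Labels of a solution are never deleted; and if $a$ survives, a solution is built from the root using surviving labels.

*Hardness.* Let $A$ be an EXPTIME-complete language and $M$ a polynomial-space alternating machine for it. We may assume that each non-accepting configuration is existential or universal and has exactly two (possibly equal) successors, indexed $0,1$, within the space bound: larger branching is broken up into binary steps, and rejecting halting configurations loop. Code configurations one-hot in $N$ bits: one bit for each cell and each possible cell content, where the content of the scanned cell includes the state. Then "$x$ is accepting", "existential", "universal" are disjunctions of bits; call them $\mathrm{Acc},\mathrm{Ex},\mathrm{Un}$. Each new cell depends on three old cells, so there is a polynomial-size formula $\mathrm{Succ}_k(x,x')$ that, when $x$ codes a configuration,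 says that $x'$ codes its $k$-th successor. Let $a$ code the initial configuration on input $x_0$, and let
$$\begin{aligned}T={}&\neg\mathrm{Acc}(x)\wedge\big(\mathrm{Ex}(x)\to\mathrm{Succ}_0(x,x^0)\wedge\mathrm{Succ}_1(x,x^1)\big)\\&\wedge\big(\mathrm{Un}(x)\to(\mathrm{Succ}_0(x,x^0)\vee\mathrm{Succ}_1(x,x^0))\wedge\textstyle\bigwedge_j(x^0_j\leftrightarrow x^1_j)\big).\end{aligned}$$
So a solution describes a refutation of acceptance: at an existential configuration it follows both successors, at a universal one it follows a single successor (twice).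

If $a$ is not accepted, a solution can be built with all labels non-accepted: a non-accepted existential configuration has both successors non-accepted, and a non-accepted universal one has at least one. Conversely, let $c$ be a solution. All labels are configurations, by induction on the length of $\sigma$. We show, by induction on the stage at which a configuration enters the least set of accepted ones, that it is not a label. Accepting ones are excluded by $\neg\mathrm{Acc}$. If $c(\sigma)$ were existential with an earlier accepted successor, that successor would be the label $c(\sigma0)$ or $c(\sigma1)$; if $c(\sigma)$ were universal with both successors accepted earlier, then $c(\sigma0)$ would be one of them. Both contradict the induction hypothesis. So TREE holds iff $x_0\notin A$. Since EXPTIME is closed under complement, TREE is EXPTIME-hard. $\square$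

## 8. The formula $\Phi$

Let $(N,a,T)$ be given, with $T$ in negation normal form, that is, a $\wedge,\vee$-combination of literals $[x_j=b]$ and $[x^{k'}_j=b]$. (For the $T$ of Lemma 6 this costs only polynomial size, since each $\leftrightarrow$ can be written out with $\wedge,\vee,\neg$ without nesting.)

For $i,k,b\in\{0,1\}$ and $1\le j\le N$ use variables $q_{i,k}$, $g_{i,k}$, $y^b_{i,k,j}$. The index $i$ is the parity of the level, and $k$ says whether a node is a $0$-child or a $1$-child. At a node of kind $(i,k)$ with threshold $\lambda$, bit $j$ will be $b$ when $\Diamond y^b_{i,k,j}\ge\lambda$ and $\Diamond y^{1-b}_{i,k,j}<\lambda$. The parent must see the bits of its children before we move there, so it uses $\Diamond q_{i,k}$ as a stand-in for the child's threshold: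
$$\beta^b_{i,k,j}:=(\Diamond q_{i,k}\to\Diamond y^b_{i,k,j})\wedge(\Diamond y^{1-b}_{i,k,j}\prec\Diamond q_{i,k}).$$
Let $\Theta_{i,k}$ be the conjunction, over all $k'\in\{0,1\}$ and all $j$, of

- (a) $\Diamond q_{1-i,k'}\to\Diamond g_{i,k}$;
- (b) $\Diamond g_{1-i,k'}\prec\Diamond q_{1-i,k'}$;
- (c) $\Diamond y^0_{i,k,j}\vee\Diamond y^1_{i,k,j}$;
- (d) $\beta^0_{1-i,k',j}\vee\beta^1_{1-i,k',j}$;
- (e) $T^*_{i,k}$, obtained from $T$ by replacing $[x_j=b]$ with $\Diamond y^b_{i,k,j}$ and $[x^{k'}_j=b]$ with $\beta^b_{1-i,k',j}$.

Parts (a) and (b) are the clock. Part (c) says that the node has bits, (d) that its two children have bits, and (e) that $T$ holds for the three labels. Put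
$$\Theta:=\bigwedge_{i,k}(q_{i,k}\to\Theta_{i,k}),\qquad \chi_0:=\Diamond g_{0,0}\vee\bigvee_j\Diamond y^{1-a_j}_{0,0,j},\qquad \Phi:=(\Box\Theta\wedge q_{0,0})\to\chi_0.$$

$\Phi$ is computable in polynomial time, contains no $\bot$ and exactly one $\Box$, and $\Diamond$ is applied only to variables.

## 9. From any countermodel to a tree

Let $(W,R,V)$ be any $\mathsf{GS4}$ model. For $v\in W$, $c\in\{0,1\}^N$ and $\lambda\in(0,1]$ let $I(v,i,k,c,\lambda)$ be the statement
$$\Box\Theta(v)\ge\lambda,\qquad q_{i,k}(v)\ge\lambda,\qquad \Diamond g_{i,k}(v)<\lambda,\qquad \Diamond y^{1-c_j}_{i,k,j}(v)<\lambda\ \text{ for all }j. \tag{3}$$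
It records only upper bounds on $\Diamond$-values, since these are what travels forward. The lower bounds for the correct bits are recovered from (c).

**Step 1 (start).** *A countermodel gives the invariant at the root.* If $\Phi(w)<1$, put $\lambda=\min(\Box\Theta(w),q_{0,0}(w))$. Then $\lambda>\chi_0(w)\ge0$, and $I(w,0,0,a,\lambda)$ holds.

**Step 2 (propagation).** *The invariant passes to two children whose labels satisfy $T$.*

**Lemma 7.** If $I(v,i,k,c,\lambda)$, there are $c^0,c^1$ with $T(c,c^0,c^1)$ true and, for each $k'$, a world $u$ and $\lambda'\in(0,\lambda)$ with $I(u,1-i,k',c^{k'},\lambda')$.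

*Proof.* By reflexivity $\Theta(v)\ge\Box\Theta(v)\ge\lambda$, so by Lemma 5(i) $\Theta_{i,k}(v)\ge\min(q_{i,k}(v),\Theta(v))\ge\lambda$. So all of (a)–(e) have value $\ge\lambda$ at $v$. Let $e_{k'}=\Diamond q_{1-i,k'}(v)$.

*The child thresholds.* By (a), $\Diamond g_{i,k}(v)<\lambda$ and Lemma 5(ii), $e_{k'}\le\Diamond g_{i,k}(v)<\lambda$. By (b) and Lemma 5(iii), $\Diamond g_{1-i,k'}(v)<e_{k'}$.

*The bits of $v$.* By (c), one of $\Diamond y^0_{i,k,j}(v),\Diamond y^1_{i,k,j}(v)$ is $\ge\lambda$, and $\Diamond y^{1-c_j}_{i,k,j}(v)<\lambda$. So $\Diamond y^b_{i,k,j}(v)\ge\lambda$ iff $b=c_j$.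

*The bits of the children.* Since $e_{k'}<\lambda$, Lemma 5(ii) and (iii) give
$$\beta^b_{1-i,k',j}(v)\ge\lambda\quad\text{iff}\quad\Diamond y^b_{1-i,k',j}(v)\ge e_{k'}\ \text{ and }\ \Diamond y^{1-b}_{1-i,k',j}(v)<e_{k'}. \tag{4}$$
This cannot hold for both $b=0$ and $b=1$, and by (d) it holds for one of them. Let $c^{k'}_j$ be that $b$.

*The constraint.* A $\wedge,\vee$-combination has value $\ge\lambda$ iff it is true after each atom is read as "value $\ge\lambda$". Under this reading $\Diamond y^b_{i,k,j}$ says $c_j=b$, and $\beta^b_{1-i,k',j}$ says $c^{k'}_j=b$. So (e) says that $T(c,c^0,c^1)$ is true.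

*Moving to a child.* Fix $k'$. Let $m$ be the maximum of $\Diamond g_{1-i,k'}(v)$ and all $\Diamond y^{1-c^{k'}_j}_{1-i,k',j}(v)$. By the above and (4), $m<e_{k'}$. Since $e_{k'}=\sup_u\min(R(v,u),q_{1-i,k'}(u))$, there is $u$ with
$$\lambda':=\min(R(v,u),q_{1-i,k'}(u))>m,\qquad\text{and}\qquad\lambda'\le e_{k'}<\lambda.$$
Then $q_{1-i,k'}(u)\ge\lambda'>0$. By Lemma 2(1), $\Box\Theta(u)\ge\min(R(v,u),\Box\Theta(v))\ge\min(\lambda',\lambda)=\lambda'$. For $z$ equal to $g_{1-i,k'}$ or some $y^{1-c^{k'}_j}_{1-i,k',j}$, Lemma 2(2) gives
$$\min(R(v,u),\Diamond z(u))\le\Diamond z(v)\le m<\lambda'\le R(v,u),$$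
hence $\Diamond z(u)\le m<\lambda'$. So $I(u,1-i,k',c^{k'},\lambda')$ holds. $\square$

**Step 3 (iteration).** *This produces the labeling.* Starting from $I(w,0,0,a,\lambda)$ and applying Lemma 7 along $\{0,1\}^*$, we get $c$ with $c(\varepsilon)=a$ and $T(c(\sigma),c(\sigma0),c(\sigma1))$ for all $\sigma$. So if $\Phi\notin\mathsf{GS4}$, then TREE holds.

The $\lambda$'s along a branch strictly decrease, and after the first they are values of $R$ or $V$. So a falsifiable $\Phi$ has no finite real-valued countermodel.

## 10. From a tree to a crisp countermodel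

**Lemma 8.** If $c$ solves TREE, then $\Phi$ is falsified in a crisp model on the infinite binary tree, in which moreover $\Theta=1$ everywhere.

*Proof.* Let $W=\{0,1\}^*$, let $R$ be the crisp prefix order, and put $\lambda_d=2^{-d-1}$. A node $\sigma$ of length $d$ has *kind* $(i,k)$ with $i=d\bmod2$ and $k$ its last letter ($k=0$ for $\varepsilon$). At $\sigma$ of kind $(i,k)$ and length $d$ put
$$q_{i,k}(\sigma)=\lambda_d,\qquad g_{i,k}(\sigma)=\lambda_{d+1},\qquad y^{c_j(\sigma)}_{i,k,j}(\sigma)=\lambda_d\quad(1\le j\le N),$$
and let all other variables be $0$ at $\sigma$.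

**Step 1 (the $\Diamond$-values).** *All of $\Theta$ is about these.* Among the extensions of $\sigma$, those of kind $(i,k)$ are $\sigma$ itself and some nodes of length $\ge d+2$, because parities must agree. Those of kind $(1-i,k')$ are $\sigma k'$, the only one of length $d+1$, and some nodes of length $\ge d+3$. Hence at $\sigma$:

- $\Diamond q_{1-i,k'}=\lambda_{d+1}$, $\;\Diamond g_{i,k}=\lambda_{d+1}$, $\;\Diamond g_{1-i,k'}=\lambda_{d+2}$;
- $\Diamond y^{c_j(\sigma)}_{i,k,j}=\lambda_d$, $\;\Diamond y^{1-c_j(\sigma)}_{i,k,j}\le\lambda_{d+2}$;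
- $\Diamond y^b_{1-i,k',j}=\lambda_{d+1}$ and $\Diamond y^{1-b}_{1-i,k',j}\le\lambda_{d+3}$ for $b=c_j(\sigma k')$.

**Step 2 ($\Theta=1$).** *We check (a)–(e) at $\sigma$.* (a) is $\lambda_{d+1}\Rightarrow\lambda_{d+1}$, so $1$. (b) compares $\lambda_{d+2}<\lambda_{d+1}$, so it is $1$ by Lemma 5(iii). (c) has value $\lambda_d$. For $b=c_j(\sigma k')$ the formula $\beta^b_{1-i,k',j}$ has conjuncts $\lambda_{d+1}\Rightarrow\lambda_{d+1}$ and a strict comparison of a value $\le\lambda_{d+3}$ with $\lambda_{d+1}$, so it has value $1$; hence (d) is $1$. Every literal of $T$ that is true under $(c(\sigma),c(\sigma0),c(\sigma1))$ is translated to a formula of value $\lambda_d$ or $1$, so (e) has value $\ge\lambda_d$, since $T$ is a true $\wedge,\vee$-combination of literals. Thus $q_{i,k}(\sigma)=\lambda_d\le\Theta_{i,k}(\sigma)$, and all other $q_{i',k'}$ are $0$ at $\sigma$. So $\Theta(\sigma)=1$.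

**Step 3 (the root).** *We evaluate $\Phi$ at $\varepsilon$.* By Step 2, $\Box\Theta(\varepsilon)=1$. Also $q_{0,0}(\varepsilon)=\lambda_0=\frac12$. Since $c(\varepsilon)=a$, we have $\Diamond g_{0,0}(\varepsilon)=\lambda_1=\frac14$ and $\Diamond y^{1-a_j}_{0,0,j}(\varepsilon)\le\lambda_2=\frac18$, so $\chi_0(\varepsilon)\le\frac14$. Hence $\Phi(\varepsilon)=\chi_0(\varepsilon)<1$. $\square$

**Proof of Theorem 2 and of the main result.** If TREE holds, $\Phi$ is falsified in a crisp model, so $\Phi\notin\mathsf{GS4}^{\mathsf c}$ (Lemma 8). If TREE fails, $\Phi\in\mathsf{GS4}$ (Section 9). So for $\mathsf{GS4}\subseteq L\subseteq\mathsf{GS4}^{\mathsf c}$ we have $\Phi\in L$ iff TREE fails. By Lemma 6 and closure of EXPTIME under complement, $L$ is EXPTIME-hard. With Theorem 1, validity in $\mathsf{GS4}$ and in $\mathsf{GS4}^{\mathsf c}$ is EXPTIME-complete. $\blacksquare$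

## 11. Removing $\Box$ in the crisp case

We prove Theorem 3(a). The only use of $\Box$ in $\Phi$ is to make $\Theta(v)\ge\lambda$ at all worlds that we visit. In crisp models a $\Diamond$-formula that is not fully true can do this. Let $s$ be a new variable and
$$\xi:=(\Theta\to s)\vee\bigvee_{i,k}((q_{i,k}\to s)\to s),\qquad \Phi':=\Diamond\xi\vee(\Diamond q_{0,0}\to\chi_0).$$

**Step 1 (a crisp countermodel yields a tree).** *We show that $\Diamond\xi<1$ replaces $\Box\Theta\ge\lambda$.* Let $\Phi'(w)<1$ in a crisp model. For every $v$ with $R(w,v)=1$ we have $\xi(v)\le\Diamond\xi(w)<1$. So $(\Theta\Rightarrow s)<1$ at $v$, that is, $\Theta(v)>s(v)$. Also $q_{i,k}(v)\le s(v)$, since $q_{i,k}(v)>s(v)$ would make $(q_{i,k}\to s)\to s$ equal to $s(v)\Rightarrow s(v)$, which is $1$. Together,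
$$\Theta(v)>s(v)\ge q_{i,k}(v)\qquad\text{for all }i,k\text{ and all }v\text{ with }R(w,v)=1. \tag{5}$$
Let $I'(v,i,k,c,\lambda)$ say: $R(w,v)=1$, $q_{i,k}(v)=\lambda>0$, $\Diamond g_{i,k}(v)<\lambda$, and $\Diamond y^{1-c_j}_{i,k,j}(v)<\lambda$ for all $j$.

*Start.* We have $\Diamond q_{0,0}(w)>\chi_0(w)$, so some $v_0$ with $R(w,v_0)=1$ has $q_{0,0}(v_0)>\chi_0(w)$. By Lemma 2(2), $\Diamond z(v_0)\le\Diamond z(w)\le\chi_0(w)<q_{0,0}(v_0)$ for $z=g_{0,0}$ and $z=y^{1-a_j}_{0,0,j}$. So $I'(v_0,0,0,a,q_{0,0}(v_0))$ holds.

*Propagation.* Under $I'(v,i,k,c,\lambda)$, (5) gives $\Theta(v)>\lambda$. The proof of Lemma 7 used $\Box\Theta(v)\ge\lambda$ only to get $\Theta(v)\ge\lambda$, and to pass $\Box\Theta$ on to $u$. So as there we obtain $e_{k'}$, $c^0$, $c^1$ with $T(c,c^0,c^1)$, and $m<e_{k'}$. Choose $u$ with $\min(R(v,u),q_{1-i,k'}(u))>m\ge0$. Then $R(v,u)=1$, and with $\lambda'=q_{1-i,k'}(u)$ we have $m<\lambda'\le e_{k'}<\lambda$. By transitivity $R(w,u)=1$. By Lemma 2(2), $\Diamond z(u)\le\Diamond z(v)\le m<\lambda'$ for the relevant $z$. So $I'(u,1-i,k',c^{k'},\lambda')$ holds. Iterating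 gives a solution of TREE.

**Step 2 (a tree yields a crisp countermodel).** *The model of Lemma 8 still works.* Put $s\equiv\frac12$ in it. Since $\Theta=1$ everywhere, $(\Theta\Rightarrow s)=\frac12$; since all $q_{i,k}\le\frac12$, the formula $(q_{i,k}\to s)\to s$ is $1\Rightarrow\frac12$, which is $\frac12$. So $\xi\equiv\frac12$ and $\Diamond\xi(\varepsilon)=\frac12$. Also $\Diamond q_{0,0}(\varepsilon)=\frac12>\frac14\ge\chi_0(\varepsilon)$, so the second disjunct of $\Phi'$ is at most $\frac14$ at $\varepsilon$. Hence $\Phi'(\varepsilon)=\frac12<1$.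

So $\Phi'$ is falsifiable in a crisp model iff TREE holds, and $\Phi'$ is $\Box$-free and of polynomial size. The upper bound is Theorem 1. $\blacksquare$

Crispness entered when we passed from $\Diamond\xi(w)<1$ to $\xi(v)<1$. In a fuzzy model with $R(w,v)<1$, the bound $\min(R(w,v),\xi(v))<1$ says nothing about $\xi(v)$.

## 12. Dropping reflexivity

We prove Theorem 3(c), for the logics of all transitive models and of all crisp transitive models.

**Upper bound.** *We rerun Section 4 without (T).* Drop (T) from the definition of local valuation. Step 1 of Section 4 goes through: (T) was the only use of reflexivity, and Lemma 2 does not need it. In Lemma 3 set $R(w,w)=0$; then $R$ is transitive, and $\Box\psi(w)$ and $\Diamond\psi(w)$ are determined by proper descendants, since a world with $R(w,v)=0$ contributes $1$ to the infimum and $0$ to the supremum. For proper descendants the proof of Lemma 3 used only (L1), (L2) and the given children, because (L1) and (L2) include the bounds on $t'(\psi)$; (T) was used only for $v=w$. Step 3 is unchanged. So the time bound $2^{O(n\log n)}$ holds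 for these logics too.

**Lower bound.** *We simulate reflexive models by a translation.* Let $\Phi^+$ arise from $\Phi$ by replacing each $\Diamond z$ ($z$ a variable) by $z\vee\Diamond z$ and $\Box\Theta$ by $\Theta^+\wedge\Box\Theta^+$, where $\Theta^+$ is $\Theta$ so translated. The size stays polynomial. For a transitive model $\mathcal M=(W,R,V)$ let $R^{=}(w,w)=1$ and $R^{=}(w,v)=R(w,v)$ for $v\ne w$. Then $R^{=}$ is reflexive. It is transitive: the inequality $\min(R^{=}(w,v),R^{=}(v,u))\le R^{=}(w,u)$ is trivial if two of $w,v,u$ are equal, and otherwise it is the one for $R$. It is crisp if $R$ is.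

Since $\min(R(w,w),z(w))\le z(w)$, the value of $z\vee\Diamond z$ at $w$ in $\mathcal M$ is
$$\max\big(z(w),\sup_{v\ne w}\min(R(w,v),z(v))\big),$$
which is the value of $\Diamond z$ in $(W,R^{=},V)$. So $\Theta^+$ in $\mathcal M$ has the values of $\Theta$ in $(W,R^{=},V)$. Since $(R(w,w)\Rightarrow\Theta^+(w))\ge\Theta^+(w)$, the value of $\Theta^+\wedge\Box\Theta^+$ at $w$ in $\mathcal M$ is
$$\min\big(\Theta^+(w),\inf_{v\ne w}(R(w,v)\Rightarrow\Theta^+(v))\big),$$
which is the value of $\Box\Theta$ in $(W,R^{=},V)$. Hence $\Phi^+$ has in $\mathcal M$ the values of $\Phi$ in $(W,R^{=},V)$. If $R$ is already reflexive, then $R^{=}=R$, so every reflexive transitive model arises in this way. Therefore $\Phi^+$ is valid in all transitive models iff $\Phi\in\mathsf{GS4}$, and in all crisp transitive models iff $\Phi\in\mathsf{GS4}^{\mathsf c}$. By Section 10 both are equivalent to the failure of TREE, so both logics are EXPTIME-hard. $\blacksquare$
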